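\title{Rigidity and deletion singularity coincide for perturbed lattices}

\begin{abstract}
Move every point of $\mathbb{Z}^d$ by an independent, identically distributed random vector and forget the labels. The resulting point process is rigid if the number of points in a ball is determined by the points outside it, and deletion singular if the removal of a single point can be detected almost surely. We prove the conjecture of Peres and Sly that the two properties are equivalent for every law of the perturbation and every dimension, so that the two critical variances for Gaussian perturbations in dimension $d\ge3$ coincide. The proof works for any locally finite family of independent points. Its core is an exchange inequality for weighted matchings, obtained by swapping two matchings along an alternating path. We also prove a dichotomy between rigidity and deletion tolerance when the laws of the points are mutually absolutely continuous, and we show that the conditional law of the number of points in a bounded set, given the outside, is that of a sum of independent Poisson and Bernoulli variables.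
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Rigidity and deletion}

Let $d\ge1$ and let $(Y_x)_{x\in\mathbb{Z}^d}$ be i.i.d.\ random vectors in $\mathbb{R}^d$, with an arbitrary common law. The \emph{perturbed lattice} is the random configuration
\[
\Pi=\sum_{x\in\mathbb{Z}^d}\delta_{x+Y_x},
\]
and $\Pi_0=\Pi-\delta_{Y_0}$ is the same configuration without the point that came from the origin. An observer sees the positions of the points but not the sites they came from. This paper compares two ways of asking how much of the exact bookkeeping of the lattice, one point per site, survives the perturbation.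

A \emph{configuration} is a locally finite counting measure $\eta$ on $\mathbb{R}^d$. The space $\mathcal{N}$ of configurations carries the $\sigma$-field generated by the maps $\eta\mapsto\eta(C)$, $C$ Borel, and a \emph{point process} is a random element of $\mathcal{N}$. We write $\eta|_C$ for the restriction of $\eta$ to $C$. The symbols $\ll$, $\sim$, $\perp$ denote absolute continuity, mutual absolute continuity and mutual singularity; applied to point processes they refer to the laws. Points are counted with multiplicity. For a perturbed lattice this can matter only if $Y_0$ has atoms, and Section~\ref{sec:sets} shows that the main equivalence is unchanged if $\Pi$ is read as a set.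

Let $\Pi$ be a point process. A \emph{$\Pi$-point} is an $\mathbb{R}^d$-valued random variable $Z$ with $\Pi(\{Z\})\ge1$ a.s. The process $\Pi$ is
\begin{itemize}
\item \emph{deletion tolerant} if $\Pi-\delta_Z\ll\Pi$ for every $\Pi$-point $Z$;
\item \emph{deletion singular} if $\Pi-\delta_Z\perp\Pi$ for every $\Pi$-point $Z$;
\item \emph{rigid} if for every ball $B$ there is a measurable function $N_B$ on $\mathcal{N}$ with $N_B(\Pi|_{B^c})=\Pi(B)$ a.s.
\end{itemize}
Deletion singularity says that an observer who is shown either $\Pi$ or $\Pi$ with one point removed can tell which without error. Rigidity says that an observer from whom a ball is hidden can still count the points in it. For Gaussian perturbations $Y_x\sim N_d(0,\sigma^2I)$ and $d\ge3$ the following result is known: there are critical values $0<\sigma_r(d)\le\sigma_c(d)$ such that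
\begin{itemize}
\item if $\sigma>\sigma_c$, then $\Pi$ is deletion tolerant and $\Pi\sim\Pi_0$; if $0<\sigma<\sigma_c$, then $\Pi$ is deletion singular;
\item if $0<\sigma<\sigma_r$, then $\Pi$ is rigid; if $\sigma>\sigma_r$, then $\Pi$ is not rigid.
\end{itemize}
The problem, posed as a conjecture by Peres and Sly \cite{PS}, is to show that $\sigma_r=\sigma_c$ and that \emph{for all i.i.d.\ perturbations the perturbed lattice is rigid if and only if it is deletion singular}. We prove this. The known result above is used only to deduce $\sigma_r=\sigma_c$.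

One implication has nothing to do with lattices: an observer who can count the points in a hidden ball can compare this count with the points actually present.

\begin{lemma}\label{lem:easy}
Every rigid point process is deletion singular.
\end{lemma}

\begin{proof}
Let $B_n$ be the open ball of radius $n$ about $0$, let $H_n=\{\eta:N_{B_n}(\eta|_{B_n^c})=\eta(B_n)\}$ and $H=\bigcap_nH_n$. Rigidity gives $\Pi\in H$ a.s. Let $Z$ be a $\Pi$-point. For $n>|Z|$ the configuration $\Pi-\delta_Z$ agrees with $\Pi$ outside $B_n$ and has one point fewer in $B_n$, so $\Pi\in H_n$ forces $\Pi-\delta_Z\notin H_n$. Hence $\Pi-\delta_Z\notin H$ a.s.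
\end{proof}

\subsection{Results}

The lattice structure plays no role in the converse either; independence does. We work in the following generality.

\medskip
\noindent\textbf{Setting (S).} $V$ is a countable set of \emph{labels}, $(X_v)_{v\in V}$ are independent $\mathbb{R}^d$-valued random variables with laws $\mu_v$, and $\sum_v\mu_v(B)<\infty$ for every bounded Borel set $B$.
\medskip

Put $\Pi=\sum_v\delta_{X_v}$. The summability condition says $\mathbb{E}\,\Pi(B)<\infty$, so $\Pi$ is a point process. For finite $S\subset V$ let $\Pi_S=\sum_{v\notin S}\delta_{X_v}$ and let $P_S$ be its law; we write $P=P_\emptyset$, $\Pi_v=\Pi_{\{v\}}$, $P_v=P_{\{v\}}$, and $S+t=S\cup\{t\}$, $S-t=S\setminus\{t\}$. A perturbed lattice is in setting (S) with $V=\mathbb{Z}^d$ and $X_x=x+Y_x$: we have $\sum_x\mathbb{P}(x+Y_x\in B)=\mathbb{E}\,|\mathbb{Z}^d\cap(B-Y_0)|$, and the number of lattice points in a translate of $B$ is bounded in terms of the diameter of $B$. The generality is needed even for lattices, because the proof conditions the points to avoid a set, which destroys the i.i.d.\ structure but preserves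 (S).

\begin{theorem}\label{thm:main}
In setting \textup{(S)} the following are equivalent:
\begin{itemize}
\item[(a)] $\Pi$ is rigid;
\item[(b)] for every bounded Borel set $B$, $\Pi(B)$ is a.s.\ a measurable function of $\Pi|_{B^c}$;
\item[(c)] $\Pi$ is deletion singular;
\item[(d)] $P\perp P_v$ for all $v\in V$;
\item[(e)] $P_S\perp P_T$ for all finite $S,T\subset V$ with $|S|\ne|T|$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:conj}
For every i.i.d.\ perturbed lattice, $\Pi$ is rigid if and only if it is deletion singular, and this holds if and only if $\Pi\perp\Pi_0$. For Gaussian perturbations and $d\ge3$ we have $\sigma_r=\sigma_c$.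
\end{corollary}

A process that is not deletion singular need not be deletion tolerant. The next theorem closes this gap under an assumption on the laws. Here $P*\mu_v$ is the law of $\Pi$ with one more independent point of law $\mu_v$ added.

\begin{theorem}\label{thm:dich}
In setting \textup{(S)} with $V$ infinite, suppose that the laws $\mu_v$ are mutually absolutely continuous. Then exactly one of the following holds:
\begin{itemize}
\item[(1)] $\Pi$ is rigid and deletion singular;
\item[(2)] $\Pi$ is not rigid and is deletion tolerant, $P\sim P_S$ for all finite $S\subset V$, and $P*\mu_v\sim P$ for all $v\in V$.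
\end{itemize}
\end{theorem}

For a perturbed lattice the hypothesis says that the law of $Y_0$ is equivalent to its integer translates, as is the case when $Y_0$ has an a.e.\ positive density. In particular the dichotomy holds for Gaussian perturbations for every $d\ge1$ and every $\sigma>0$, including $\sigma=\sigma_c$. The last theorem describes what the observer knows about a hidden set when it is not determined.

\begin{theorem}\label{thm:law}
In setting \textup{(S)}, for every bounded Borel set $B$, the conditional law of $\Pi(B)$ given $\Pi|_{B^c}$ is a.s.\ the law of an independent sum $\mathrm{Poisson}(\gamma)+\sum_i\mathrm{Bernoulli}(p_i)$ with $\gamma+\sum_ip_i<\infty$, where $\gamma$ and the $p_i$ depend on $\Pi|_{B^c}$. In particular it is log-concave and its support is an interval of integers.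
\end{theorem}

\subsection{Examples, and the difficulty}

The first example shows how rigidity and deletion singularity can be read from the same statistic, the second how both can be lost.

\begin{example}\label{ex:rigid}
Let $d=1$ and let $Y_0$ take the values $0$ and $1$, both with positive probability. The sites $-n,\dots,n-1$ always land in $[-n,n]$, and only two other sites can, so $\Pi([-n,n])=2n+1_{\{Y_n=0\}}+1_{\{Y_{-n-1}=1\}}$ for $n\ge1$. Both indicators equal $1$ for infinitely many $n$ a.s., so $\limsup_n(\Pi([-n,n])-2n)=2$ a.s. For $\Pi_0$ the same statistic equals $1$, so $\Pi\perp\Pi_0$. For bounded $B$ we get $\Pi(B)=2-\limsup_n\big(\Pi([-n,n]\setminus B)-2n\big)$, so $\Pi$ is rigid.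
\end{example}

\begin{example}\label{ex:hotel}
Let $d=1$, $V=\{1,2,\dots\}$ and $X_n=n^{1/3}+\xi_n$ with $\xi_n$ i.i.d.\ standard normal. If $B\subset[-b,b]$ and $n^{1/3}\ge b$, then $\mu_n(B)\le e^{-(n^{1/3}-b)^2/2}$, so (S) holds. A deleted point can be hidden by shifting the labels. Put $h_n=(n+1)^{1/3}-n^{1/3}\le\frac13n^{-2/3}$. The density of the law of $(X_2,\dots,X_{n+1})$ with respect to the law of $(X_1,\dots,X_n)$, evaluated at $(X_1,\dots,X_n)$, is $L_n=\exp\sum_{k\le n}(h_k\xi_k-h_k^2/2)$, and $\mathbb{E}L_n^2=\exp\sum_{k\le n}h_k^2$ is bounded. The martingale $L_n$ therefore converges in $L^1$, the law of $(X_{n+1})_{n\ge1}$ is absolutely continuous with respect to that of $(X_n)_{n\ge1}$, and $P_1\ll P$. So $\Pi$ is not deletion singular and, by Lemma~\ref{lem:easy}, not rigid.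
\end{example}

The converse of Lemma~\ref{lem:easy} is false for general point processes. Let $\Pi$ be as in Example~\ref{ex:hotel} and double every point. The process $2\Pi$ is not rigid, since $\Pi$ is not, but it is deletion singular, since a deletion creates a point of odd multiplicity. Deleting two points can go unnoticed, $2\Pi-2\delta_{X_1}\ll2\Pi$, while deleting one cannot. This is the scenario that a proof must exclude. If $\Pi$ is not rigid, then for some $B$ the outside configuration is compatible with two counts $k<l$, realized by sets of labels $I$ and $J$ falling into $B$ with $|I|=k$, $|J|=l$. If we knew that $J=I+t$, then the outside could not tell whether the point $t$ is missing, and $P\not\perp P_t$ would follow. But $l-k$ may be larger than one, and even for $l=k+1$ the sets $I$ and $J$ need not be nested. Both problems are solved by the exchange lemma (Lemma~\ref{lem:exchange}): if $P_S\not\perp P_T$ and $|S|<|T|$, then $P_S\not\perp P_{S+t}$ for a single $t\in T\setminus S$.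

Section~\ref{sec:match} proves the combinatorial inequality behind this lemma, and Section~\ref{sec:window} transfers it to the laws $P_S$. Sections~\ref{sec:main}, \ref{sec:dich} and~\ref{sec:law} prove the three theorems; Theorem~\ref{thm:law} is independent of the other two.

\section{Singular measures, convolution and conditioning}\label{sec:facts}

We collect the standard facts used below. All measures in (F1)--(F3) are finite.

\begin{itemize}
\item[(F1)] $\nu\perp\nu'$ means that $\nu(A^c)=0=\nu'(A)$ for some measurable $A$. If $\nu,\nu'$ have densities $D,D'$ with respect to a measure $R$, then $\nu\perp\nu'$ if and only if $DD'=0$ $R$-a.e. The measure $\nu\wedge\nu'$ with density $\min(D,D')$ lies below both, and it is nonzero exactly when $\nu\not\perp\nu'$. Conversely, if $\nu\ge c\rho$ and $\nu'\ge c'\rho$ with $c,c'>0$ and $\rho\ne0$, then $\nu\not\perp\nu'$.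
\item[(F2)] If $\nu=\sum_i\nu_i$ and $\nu'=\sum_j\nu'_j$ are countable sums and $\nu_i\perp\nu'_j$ for all $i,j$, then $\nu\perp\nu'$. Indeed, if $\nu_i(A_{ij}^c)=0=\nu'_j(A_{ij})$, take $A=\bigcup_i\bigcap_jA_{ij}$.
\item[(F3)] For measures $\kappa,\nu$ on $\mathcal{N}$, $\kappa*\nu$ is the image of $\kappa\otimes\nu$ under $(\xi,\eta)\mapsto\xi+\eta$; for laws, it is the law of the sum of independent configurations. A measure $\mu$ on $\mathbb{R}^d$ is identified with its image under $y\mapsto\delta_y$. Convolution is commutative and monotone in each argument, total masses multiply, and by Fubini's theorem $\nu\ll\nu'$ implies $\kappa*\nu\ll\kappa*\nu'$. In setting (S), $P_U=P_{U+v}*\mu_v$ for $v\notin U$.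
\item[(F4)] If $(X_v)$ are independent and the event $E=\bigcap_v\{X_v\in C_v\}$ has positive probability, then under $\mathbb{P}(\cdot\,|E)$ the $X_v$ are independent with laws $\mu_v(\cdot\,|C_v)$: for finite $F$, the ratio $\mathbb{P}(E,\ X_v\in D_v\ \forall v\in F)/\mathbb{P}(E)$ equals $\prod_{v\in F}\mu_v(D_v\cap C_v)/\mu_v(C_v)$.
\item[(F5)] (L\'evy's upward theorem.) If $\mathcal{F}_n$ increase to $\mathcal{F}_\infty$ and $D$ is integrable, then $\mathbb{E}[D|\mathcal{F}_n]\to\mathbb{E}[D|\mathcal{F}_\infty]$ a.s.
\item[(F6)] The points of a configuration $\eta$ can be enumerated with multiplicity as measurable functions $z_1(\eta),z_2(\eta),\dots$, for instance by norm and then lexicographically.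
\end{itemize}

\section{An exchange inequality for weighted matchings}\label{sec:match}

An observer who looks at $\Pi_U$ through a bounded window sees finitely many points $y_1,\dots,y_m$. The likelihood of this picture is a sum over all ways of assigning distinct labels outside $U$ to the points, where each unused label contributes the probability of missing the window. We isolate this sum as a combinatorial object.

Let $V$ be countable, $m\ge0$, $[m]=\{1,\dots,m\}$. Fix weights $a_{iv}\ge0$ ($i\in[m]$, $v\in V$) with $\sum_va_{iv}<\infty$ for each $i$, and weights $q_v\in[0,1]$. For $R\subset V$ let $q(R)=\prod_{v\in R}q_v$, the infimum of the finite partial products; then $q(R)=q_e\,q(R-e)$ for $e\in R$. For finite $U\subset V$ let $\mathcal{M}(U)$ be the set of injections $\varphi:[m]\to V\setminus U$, let $R_U(\varphi)=V\setminus(U\cup\varphi[m])$ be the set of unused labels, and put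
\begin{equation}\label{eq:f}
f_U=\sum_{\varphi\in\mathcal{M}(U)}\ \prod_{i=1}^ma_{i\varphi(i)}\ q\big(R_U(\varphi)\big)\ \le\ \prod_{i=1}^m\sum_va_{iv}<\infty .
\end{equation}

\begin{proposition}\label{prop:exchange}
If $S,T\subset V$ are finite and $|S|<|T|$, then
\begin{equation}\label{eq:exchange}
f_S\,f_T\le\sum_{t\in T\setminus S}f_{S+t}\,f_{T-t}.
\end{equation}
\end{proposition}

\subsection{Three labels and one point}

Take $V=\{1,2,3\}$, $m=1$, and write $a_v=a_{1v}$ and $f_{12}$ for $f_{\{1,2\}}$. Then
\[
f_\emptyset=a_1q_2q_3+q_1a_2q_3+q_1q_2a_3,\qquad f_1=a_2q_3+q_2a_3,\qquad f_{12}=a_3,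
\]
and the other $f_U$ follow by permuting labels. For $S=\emptyset$, $T=\{1,2\}$,
\[
f_1f_2-f_\emptyset f_{12}=(a_2q_3+q_2a_3)(a_1q_3+q_1a_3)-(a_1q_2q_3+q_1a_2q_3+q_1q_2a_3)a_3=a_1a_2q_3^2\ge0 .
\]
So if the picture is possible with no label deleted and with two labels deleted, it is possible with one label deleted. Each term of $f_\emptyset f_{12}$ reappears in $f_1f_2$ after one factor $q_e$ has changed sides. We have $(q_1a_2q_3)(a_3)=(a_2q_3)(q_1a_3)$ and $(q_1q_2a_3)(a_3)=(q_2a_3)(q_1a_3)$: label $1$ is unused in the first factor, so it can be deleted there and restored, unused, in the second. In $(a_1q_2q_3)(a_3)$ label $1$ is used in the first factor. Here we exchange the two assignments of the observed point and get $(q_2a_3)(a_1q_3)$; now $q_3$ has moved.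

The exchange can fail for a given $t$ when $S\not\subset T$. For $S=\{1\}$, $T=\{2,3\}$,
\[
f_1f_{23}=a_1a_2q_3+a_1q_2a_3,\qquad f_{12}f_3=a_3(a_1q_2+q_1a_2),\qquad f_{13}f_2=a_2(a_1q_3+q_1a_3).
\]
In the term $(a_2q_3)(a_1)$, freeing $t=2$ by an exchange would hand the forbidden label $1\in S$ to the first factor, and indeed the term is absent from $f_{12}f_3$; it appears in $f_{13}f_2$, for $t=3$. The other term behaves in the opposite way. This is why \eqref{eq:exchange} has a sum over $t$, and why $|S|<|T|$ is needed: each element of $S\setminus T$ can block one $t$, and we shall see that it blocks at most one.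

\subsection{Proof of Proposition~\ref{prop:exchange}}

\begin{proof}
The left side of \eqref{eq:exchange} is the sum over pairs $(\varphi,\psi)\in\mathcal{M}(S)\times\mathcal{M}(T)$ of the weight
\[
\prod_ia_{i\varphi(i)}a_{i\psi(i)}\cdot q\big(R_S(\varphi)\big)\,q\big(R_T(\psi)\big),
\]
and the right side is the sum of the analogous weights over triples $(t,\varphi',\psi')$ with $t\in T\setminus S$, $\varphi'\in\mathcal{M}(S+t)$, $\psi'\in\mathcal{M}(T-t)$. It suffices to construct a weight-preserving injection from pairs to triples. Fix a pair $(\varphi,\psi)$.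

\emph{Walks.} To remove $t$ from the range of $\varphi$ we exchange $\varphi$ and $\psi$ at the index $i=\varphi^{-1}(t)$. The new value $\psi(i)$ may already be used by $\varphi$ at another index, which must then be exchanged too, and so on. Accordingly, for $t\in T\setminus S$ set $v_0=t$, and while $v_{k-1}\in\varphi[m]$ let
\[
i_k=\varphi^{-1}(v_{k-1}),\qquad v_k=\psi(i_k).
\]
This iterates the injective map $\psi\circ\varphi^{-1}:\varphi[m]\to\psi[m]$, and the starting points lie in $T$, hence outside its range. Suppose that $v_j=v'_k$ with $j\le k$, where $(v_j)$ and $(v'_k)$ are the walks from $t$ and $t'$. Undoing $j$ steps gives $t=v'_{k-j}$, and since $t\notin\psi[m]$ we get $k=j$ and $t=t'$. So the labels along one walk are distinct, and walks from different starting points are disjoint. As $\varphi[m]$ is finite, each walk stops at a first $v_r\notin\varphi[m]$, with $r\ge0$. We call $e(t)=v_r$ its end; the map $t\mapsto e(t)$ is injective.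

\emph{A good starting point.} Since $e(t)\notin\varphi[m]$, either $e(t)\in S$ or $e(t)\in R_S(\varphi)$; call $t$ \emph{good} in the second case. If $e(t)\in S$, then $r\ge1$ because $t\notin S$, so $e(t)\in\psi[m]$ and $e(t)\notin T$. Thus $e$ maps the $t$ that are not good injectively into $S\setminus T$. Since $|S|<|T|$ gives $|S\setminus T|<|T\setminus S|$, a good $t$ exists. Let $\tau$ be the first good one in a fixed ordering of $V$, let $\tau=v_0,\dots,v_r=e$ be its walk and $J=\{i_1,\dots,i_r\}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]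
\draw[thick] (0,1.5)--(1,0) (2,1.5)--(3,0);
\draw[thick,dashed] (1,0)--(2,1.5) (3,0)--(4,1.5);
\fill (0,1.5) circle (2.5pt) node[above] {$\tau=v_0$} (2,1.5) circle (2.5pt) node[above] {$v_1$} (4,1.5) circle (2.5pt) node[above] {$v_2=e$};
\fill (1,0) circle (2.5pt) node[below] {$i_1$} (3,0) circle (2.5pt) node[below] {$i_2$};
\draw[->] (4.9,0.75)--(6.1,0.75);
\draw[thick,dashed] (7,1.5)--(8,0) (9,1.5)--(10,0);
\draw[thick] (8,0)--(9,1.5) (10,0)--(11,1.5);
\fill (7,1.5) circle (2.5pt) node[above] {$\tau=v_0$} (9,1.5) circle (2.5pt) node[above] {$v_1$} (11,1.5) circle (2.5pt) node[above] {$v_2=e$};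
\fill (8,0) circle (2.5pt) node[below] {$i_1$} (10,0) circle (2.5pt) node[below] {$i_2$};
\end{tikzpicture}
\caption{Two injections from indices (bottom) to labels (top), the first drawn solid and the second dashed. Left: the alternating path of length $r=2$ that starts at the label $\tau$ with a solid edge. Right: after exchanging solid and dashed along the path, the first injection uses $e$ instead of $\tau$ and the second uses $\tau$ instead of $e$.}
\label{fig:swap}
\end{figure}

\emph{The swap.} Define $(\varphi',\psi')=(\psi,\varphi)$ on $J$ and $(\varphi',\psi')=(\varphi,\psi)$ off $J$; see Figure~\ref{fig:swap}. Let first $r\ge1$. On $J$ the map $\varphi'$ takes the distinct values $v_1,\dots,v_r$, and off $J$ its range is $\varphi[m]\setminus\{v_0,\dots,v_{r-1}\}$; these sets are disjoint because $v_r\notin\varphi[m]$. On $J$ the map $\psi'$ takes the values $v_0,\dots,v_{r-1}$, and off $J$ its range is $\psi[m]\setminus\{v_1,\dots,v_r\}$; these sets are disjoint because $v_0\notin\psi[m]$. So both maps are injective, with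
\[
\varphi'[m]=(\varphi[m]-\tau)+e,\qquad\psi'[m]=(\psi[m]-e)+\tau .
\]
Since $e\notin S$ and $e\ne\tau$ we have $\varphi'\in\mathcal{M}(S+\tau)$, and $\psi'\in\mathcal{M}(T-\tau)$ because $\psi[m]$ avoids $T$. Using $\tau\in\varphi[m]$ for the first identity and $e\in\psi[m]$, $e\notin T$ for the second, we obtain
\begin{equation}\label{eq:used}
(S+\tau)\cup\varphi'[m]=(S\cup\varphi[m])+e,\qquad(T-\tau)\cup\psi'[m]=(T\cup\psi[m])-e .
\end{equation}
If $r=0$, then $\varphi'=\varphi$, $\psi'=\psi$ and $e=\tau\notin\varphi[m]\cup\psi[m]$; again $\varphi'\in\mathcal{M}(S+\tau)$, $\psi'\in\mathcal{M}(T-\tau)$, and \eqref{eq:used} holds.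

\emph{The weight.} In both cases $e\in R_S(\varphi)$ and $e\in T\cup\psi[m]$, that is, $e\notin R_T(\psi)$. Taking complements in \eqref{eq:used} gives $R_{S+\tau}(\varphi')=R_S(\varphi)-e$ and $R_{T-\tau}(\psi')=R_T(\psi)+e$. The factor $q_e$ has moved from the first product to the second, and $a_{i\varphi'(i)}a_{i\psi'(i)}=a_{i\varphi(i)}a_{i\psi(i)}$ for every $i$. The weight is preserved.

\emph{Injectivity.} Given $(\tau,\varphi',\psi')$, run the walk from $\tau$ with the roles exchanged, that is, iterate $\varphi'\circ\psi'^{-1}$ until leaving $\psi'[m]$. Since $\psi'(i_k)=v_{k-1}$ and $\varphi'(i_k)=v_k$, this walk visits $v_0,\dots,v_r$ through $i_1,\dots,i_r$, and it stops at $v_r=e\notin\psi'[m]$. So $J$ is determined by the triple, and swapping back on $J$ recovers $(\varphi,\psi)$.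
\end{proof}

\section{The exchange lemma}\label{sec:window}

We first identify the sums $f_U$ as densities in a bounded window, with respect to a measure that does not depend on $U$. This is where independence enters: it makes the likelihood of a labeling a product of one factor per label, so that factors can be moved from one labeling to another.

Let $W$ be a bounded Borel set. By (S), $\lambda=\sum_v\mu_v|_W$ is a finite measure. Let $p_v=d\mu_v|_W/d\lambda\ge0$; since $\sum_vp_v=1$ $\lambda$-a.e., we may choose versions with $\sum_vp_v\le1$ everywhere. Put $q_v=1-\mu_v(W)$. For $y\in W^m$ let $f_U(y)\le1$ be the sum \eqref{eq:f} with $a_{iv}=p_v(y_i)$. Permuting the $y_i$ permutes the injections, so $f_U(y)$ depends only on $\eta=\sum_i\delta_{y_i}$; we call this value $F_U(\eta)$, a measurable function of $\eta$ by (F6). Let $\Lambda$ be the image of the finite measure $\sum_{m\ge0}\lambda^m/m!$ on $\bigsqcup_mW^m$ under $y\mapsto\sum_i\delta_{y_i}$.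

\begin{lemma}\label{lem:density}
For finite $U\subset V$, the law of $\Pi_U|_W$ has density $F_U$ with respect to $\Lambda$.
\end{lemma}

\begin{proof}
The random set $A=\{v\notin U:X_v\in W\}$ is a.s.\ finite. For finite $a\subset V\setminus U$, independence gives
\[
\mathbb{P}\big(A=a,\ (X_v)_{v\in a}\in\cdot\,\big)=q\big(V\setminus(U\cup a)\big)\bigotimes_{v\in a}\mu_v|_W .
\]
Let $h\ge0$ be measurable on $\mathcal{N}$ and $|a|=m$. For each of the $m!$ bijections $\varphi:[m]\to a$,
\[
\mathbb{E}\big[h(\Pi_U|_W);A=a\big]=\int_{W^m}h\Big(\sum_i\delta_{y_i}\Big)\prod_ip_{\varphi(i)}(y_i)\ q\big(R_U(\varphi)\big)\,\lambda^m(dy).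
\]
Averaging over $\varphi$ and summing over $a$ yields
\[
\mathbb{E}\,h(\Pi_U|_W)=\sum_m\frac1{m!}\int_{W^m}h\Big(\sum_i\delta_{y_i}\Big)f_U(y)\,\lambda^m(dy)=\int hF_U\,d\Lambda .\qedhere
\]
\end{proof}

\begin{lemma}[Exchange lemma]\label{lem:exchange}
In setting \textup{(S)} let $S,T\subset V$ be finite with $|S|<|T|$. If $P_S\not\perp P_T$, then there is $t\in T\setminus S$ with $P_S\not\perp P_{S+t}$.
\end{lemma}

\begin{proof}
Singularity is a property of the whole configuration, and the reference measure $\Lambda$ exists only for bounded windows. Both sides of \eqref{eq:exchange} are quadratic in the densities, so the inequality survives a change of reference measure, and we change to one that is defined in infinite volume. Let $\mathcal{U}$ be the finite family consisting of $S$, $T$ and the sets $S+t$, $T-t$ with $t\in T\setminus S$; let $R$ be the average of the laws $P_U$, $U\in\mathcal{U}$, and $D_U=dP_U/dR$.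

Let $W_n$ be the closed ball of radius $n$ about $0$, $\pi_n(\eta)=\eta|_{W_n}$ and $\mathcal{F}_n=\sigma(\pi_n)$. Since $\eta(C)=\lim_n\eta(C\cap W_n)$, the $\mathcal{F}_n$ increase to the full $\sigma$-field. Fix $n$, take $F_U$ and $\Lambda$ for the window $W_n$, and let $\rho$ be the average of the $F_U$, $U\in\mathcal{U}$. By Lemma~\ref{lem:density} the image of $R$ under $\pi_n$ has density $\rho$, so $\rho\circ\pi_n>0$ $R$-a.s. Put $D_U^n=(F_U/\rho)\circ\pi_n$. As $F_U$ vanishes where $\rho$ does, for measurable $C$
\[
\int_{\pi_n^{-1}C}D_U^n\,dR=\int_{C\cap\{\rho>0\}}F_U\,d\Lambda=P_U(\pi_n^{-1}C)=\int_{\pi_n^{-1}C}D_U\,dR,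
\]
so $D_U^n=\mathbb{E}_R[D_U|\mathcal{F}_n]$. Proposition~\ref{prop:exchange} gives $F_SF_T\le\sum_tF_{S+t}F_{T-t}$ at every finite configuration in $W_n$. Dividing by $\rho^2$ and letting $n\to\infty$ with (F5), we obtain
\[
D_SD_T\le\sum_{t\in T\setminus S}D_{S+t}D_{T-t}\qquad R\text{-a.s.}
\]
If $P_S\not\perp P_T$, then $R(D_SD_T>0)>0$ by (F1). On this event, a.s.\ some $D_{S+t}$ is positive, so $R(D_SD_{S+t}>0)>0$ for some $t\in T\setminus S$, which means $P_S\not\perp P_{S+t}$.
\end{proof}

\begin{remark}
The lemma fails for $|S|=|T|$: if $V=\{1,2\}$ and $\mu_1=\mu_2$, then $P_1=P_2$, while $P_1\perp P_{\{1,2\}}$ because the total numbers of points differ. It fails without independence: in the doubled process $2\Pi$ of Section~\ref{sec:intro}, take $S=\emptyset$ and let $T$ consist of the two copies of $X_1$.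
\end{remark}

\section{Rigidity is equivalent to deletion singularity}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The implication (b)$\Rightarrow$(a) is a specialization to balls, (a)$\Rightarrow$(c) is Lemma~\ref{lem:easy}, and (e)$\Rightarrow$(d) is the case $S=\emptyset$, $T=\{v\}$. Since $X_v$ is a $\Pi$-point with $\Pi-\delta_{X_v}=\Pi_v$, (c) implies (d). It remains to show that (d) implies (c), (e) and (b).

\emph{(d)$\Rightarrow$(c).} A $\Pi$-point $Z$ a.s.\ equals some $X_v$, and $\Pi-\delta_Z=\Pi_v$ on $\{Z=X_v\}$. Hence for measurable $C$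
\begin{equation}\label{eq:union}
\mathbb{P}(\Pi-\delta_Z\in C)\le\sum_v\mathbb{P}(Z=X_v,\ \Pi_v\in C)\le\sum_vP_v(C).
\end{equation}
Choose $A_v$ with $P(A_v)=1$, $P_v(A_v)=0$ and let $C=\bigcap_vA_v$. Then $P(C)=1$ and the right side of \eqref{eq:union} vanishes.

\emph{(d)$\Rightarrow$(e).} Suppose $P_S\not\perp P_T$ with $|S|<|T|$. Lemma~\ref{lem:exchange} gives $t\notin S$ with $P_S\not\perp P_{S+t}$. We put the points of $S$ back. With $\kappa$ the law of $\sum_{v\in S}\delta_{X_v}$ we have $P=\kappa*P_S$ and $P_t=\kappa*P_{S+t}$, and both dominate the nonzero measure $\kappa*(P_S\wedge P_{S+t})$. By (F1), $P\not\perp P_t$, so (d) fails.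

\emph{(d)$\Rightarrow$(b).} Suppose that (b) fails for a bounded Borel set $B$. Let $A=\{v:X_v\in B\}$, an a.s.\ finite set with $|A|=\Pi(B)$. For finite $I\subset V$ and $k\ge0$ define measures on $\mathcal{N}$ by
\[
G_I=\mathbb{P}(A=I,\ \Pi|_{B^c}\in\cdot\,),\qquad g_k=\sum_{|I|=k}G_I=\mathbb{P}(\Pi(B)=k,\ \Pi|_{B^c}\in\cdot\,).
\]

First we find two label sets of different sizes that the outside does not separate. Suppose that $g_k\perp g_l$ for all $k\ne l$. For $k<l$ choose $C_{kl}$ with $g_k(C_{kl}^c)=0=g_l(C_{kl})$, set $C_{lk}=C_{kl}^c$, and let $C_k=\bigcap_{l\ne k}C_{kl}$. The $C_k$ are disjoint and $g_k(C_k^c)=0$, so $N=\sum_kk1_{C_k}$ satisfies $N(\Pi|_{B^c})=\Pi(B)$ a.s., contrary to assumption. Hence $g_k\not\perp g_l$ for some $k<l$, and by (F2) $G_I\not\perp G_J$ for some $I,J$ with $|I|=k<l=|J|$. In particular $\mathbb{P}(A=I)>0$ and $\mathbb{P}(A=J)>0$.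

Next we recognize $G_I$ and $G_J$ as deletion laws of one independent family. Given $A=I$, the outside configuration consists of the points with labels outside $I$, conditioned to avoid $B$. Let $K=I\cap J$. A label $v\notin K$ lies outside $I$ or outside $J$, so $\mu_v(B^c)>0$; labels in $K$ may have $\mu_v(B^c)=0$, and they are absent from both outside configurations, so we drop them. Let $(\hat X_v)_{v\in V\setminus K}$ be independent with laws $\mu_v(\cdot\,|B^c)$. Since $\sum_v\mu_v(B)<\infty$, we have $\mu_v(B^c)\ge\frac12$, and so $\mu_v(\cdot\,|B^c)\le2\mu_v$, for all but finitely many $v$; hence this family satisfies (S). Write $\hat P_U$ for its deletion laws, and let $S=I\setminus K$, $T=J\setminus K$. By (F4), $G_I=\mathbb{P}(A=I)\,\hat P_S$ and $G_J=\mathbb{P}(A=J)\,\hat P_T$. So $\hat P_S\not\perp\hat P_T$ with $|S|<|T|$, and Lemma~\ref{lem:exchange} gives $t\in T\setminus S=J\setminus I$ with $\hat P_S\not\perp\hat P_{S+t}$.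

Finally we put the points of $I$ back into $B$. All $v\in I$ have $\mu_v(B)>0$; let $\kappa$ be the law of $\sum_{v\in I}\delta_{\tilde X_v}$ with independent $\tilde X_v\sim\mu_v(\cdot\,|B)$. By (F4), given $A=I$ the process $\Pi$ has law $\kappa*\hat P_S$. The event $\{A-t=I\}$, on which $X_v\in B$ for $v\in I$ and $X_v\notin B$ for $v\notin I+t$, contains $\{A=I\}$ and so has positive probability; given this event, $\Pi_t$ has law $\kappa*\hat P_{S+t}$, again by (F4). Therefore
\[
P\ge\mathbb{P}(A=I)\;\kappa*\hat P_S,\qquad P_t\ge\mathbb{P}(A-t=I)\;\kappa*\hat P_{S+t}.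
\]
Both measures dominate a positive multiple of $\kappa*(\hat P_S\wedge\hat P_{S+t})\ne0$, so $P\not\perp P_t$ and (d) fails.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:conj}]
The first equivalence is (a)$\Leftrightarrow$(c). Translating $\Pi$ by $u\in\mathbb{Z}^d$ gives $\sum_x\delta_{x+Y_{x-u}}$, which has law $P$, and translating $\Pi_0$ by $u$ gives the same sum without $x=u$, which has law $P_u$. So $P\perp P_u$ if and only if $P\perp P_0$, and (d) says exactly that $\Pi\perp\Pi_0$. In the Gaussian case, if $\sigma_r<\sigma_c$, then for $\sigma\in(\sigma_r,\sigma_c)$ the known result makes $\Pi$ deletion singular and not rigid, which contradicts the equivalence.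
\end{proof}

\section{The dichotomy for equivalent laws}\label{sec:dich}

In this section $V$ is infinite and the $\mu_v$ are mutually absolutely continuous. (For finite $V$ there is nothing to prove, since $\Pi(B)=|V|-\Pi(B^c)$ makes $\Pi$ rigid.) The hypothesis is used through one consequence of (F3): a point may be replaced by a point drawn from the law of another label, in the sense that
\begin{equation}\label{eq:replace}
P_{U+u}*\mu_v\sim P_{U+u}*\mu_u=P_U\qquad(u\notin U,\ v\in V).
\end{equation}
If $u\ne v$ are outside $U$, then \eqref{eq:replace} gives $P_{U+u}=P_{U+v+u}*\mu_v\sim P_{U+v}$. Replacing one element at a time, we get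
\begin{equation}\label{eq:samesize}
P_S\sim P_T\qquad\text{whenever }|S|=|T|.
\end{equation}

To delete a point from a configuration whose labels are unknown, we use the following operation. For measurable $C\subset\mathcal{N}$ let $C^+$ be the set of $\eta$ such that $\eta-\delta_z\in C$ for some point $z$ of $\eta$; it is measurable by (F6). Since $\{\Pi_U\in C^+\}=\bigcup_{u\notin U}\{\Pi_{U+u}\in C\}$,
\begin{equation}\label{eq:plus}
P_U(C^+)=0\iff P_{U+u}(C)=0\ \text{ for all }u\notin U .
\end{equation}

\begin{lemma}\label{lem:zeroone}
For finite $S,T\subset V$, either $P_S\perp P_T$ or $P_S\sim P_T$.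
\end{lemma}

\begin{proof}
By the Lebesgue decomposition of $P_S$ with respect to $P_T$ there is a measurable $A$ with $P_T(A^c)=0$ and $P_S(\cdot\cap A)\ll P_T$. We show that $P_S(A)\in\{0,1\}$, by showing that the event $\{\Pi_S\in A\}$ is insensitive to any single $X_v$. The idea is that under $P_T$ redrawing one point does not lead out of $A$, and that this property is inherited by $P_S$ on $A$.

Fix $v\notin S$, and let $\alpha(\zeta)=\mu_v\{y:\zeta+\delta_y\in A^c\}$ and $C=\{\alpha>0\}$. For $u\notin T$, \eqref{eq:replace} gives $\mathbb{E}\,\alpha(\Pi_{T+u})=(P_{T+u}*\mu_v)(A^c)=0$, so $P_{T+u}(C)=0$. By \eqref{eq:plus}, $P_T(C^+)=0$, and therefore $P_S(A\cap C^+)=0$. Let $\zeta=\Pi_{S+v}$, so that $\Pi_S=\zeta+\delta_{X_v}$ with $X_v$ independent of $\zeta$, and $\mathbb{P}(\Pi_S\in A^c\,|\,\zeta)=\alpha(\zeta)$. Since $\zeta\in C$ implies $\Pi_S\in C^+$,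
\[
0=\mathbb{P}(\Pi_S\in A,\ \zeta\in C)=\mathbb{E}\big[(1-\alpha(\zeta))1_{\{\alpha(\zeta)>0\}}\big].
\]
So $\alpha(\zeta)\in\{0,1\}$ a.s., and an event whose conditional probability is $\{0,1\}$-valued coincides with it: $1_{A^c}(\Pi_S)=\alpha(\Pi_{S+v})$ a.s.

View $g=1_{A^c}(\Pi_S)$ as a function of $(X_u)_{u\notin S}$, and let $\mathbb{E}_v$ integrate out the coordinate $X_v$ against $\mu_v$. We have shown $\mathbb{E}_vg=g$ a.s.\ for each $v\notin S$. Each $\mathbb{E}_v$ is a conditional expectation and so respects a.s.\ equality; hence $g=\mathbb{E}_{v_1}\cdots\mathbb{E}_{v_k}g$ a.s.\ for every finite $F=\{v_1,\dots,v_k\}\subset V\setminus S$. The right side does not depend on $(X_v)_{v\in F}$, so $g$ is independent of $\sigma(X_v:v\in F)$. The union of these $\sigma$-fields is closed under intersections and generates $\sigma(X_v:v\notin S)$, so $g$ is independent of itself and $P_S(A)\in\{0,1\}$.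

If $P_S(A)=0$, then $P_S\perp P_T$; if $P_S(A)=1$, then $P_S\ll P_T$. So $P_S\not\perp P_T$ implies $P_S\ll P_T$, and the same statement with $S$ and $T$ exchanged gives $P_T\ll P_S$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dich}]
The alternatives exclude each other, and if $\Pi$ is rigid, then (1) holds by Lemma~\ref{lem:easy}. Suppose $\Pi$ is not rigid. By Theorem~\ref{thm:main}, $P\not\perp P_o$ for some $o\in V$, so $P\sim P_o$ by Lemma~\ref{lem:zeroone} and $P\sim P_v$ for all $v$ by \eqref{eq:samesize}. If $P(C)=0$, then $\sum_vP_v(C)=0$, and \eqref{eq:union} shows that $\Pi$ is deletion tolerant. By (F3), $P*\mu_v\sim P_v*\mu_v=P$.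

We prove $P\sim P_S$ by induction on $|S|$. Let $P_S\sim P$ and $|S'|=|S|+1$. Since $V$ is infinite, $V\setminus S$ is nonempty, and each $P_{S+u}$, $u\notin S$, is equivalent to $P_{S'}$ by \eqref{eq:samesize}. So \eqref{eq:plus} reads: $P_S(C^+)=0$ if and only if $P_{S'}(C)=0$. For $U=\emptyset$ it reads: $P(C^+)=0$ if and only if $P_o(C)=0$. Hence
\[
P_{S'}(C)=0\iff P_S(C^+)=0\iff P(C^+)=0\iff P_o(C)=0\iff P(C)=0 .\qedhere
\]
\end{proof}

\begin{remark}
The hypothesis on the $\mu_v$ cannot be dropped. Add to Example~\ref{ex:hotel} a label $0$ with $X_0=0$ deterministic. Then still $P_1\ll P$ by (F3), so $\Pi$ is not rigid; but $\Pi$ has a point at $0$ a.s.\ and $\Pi-\delta_{X_0}$ a.s.\ does not, so $\Pi$ is not deletion tolerant.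
\end{remark}

\section{The conditional law of the number of points}\label{sec:law}

If the observer also knew the labels of the outside points in a finite model, the count in $B$ would be a sum of independent indicators. Without the labels the conditional law is a mixture of such laws over all labelings, and a general mixture of Bernoulli sums need not be log-concave. The point of Theorem~\ref{thm:law} is that this particular mixture is again a Bernoulli sum up to limits. A polynomial with nonnegative coefficients and value $1$ at $1$ is the generating function of a finite Bernoulli sum when its zeros are real, so the task is to locate the zeros of the mixed generating function. We first describe the class of limit laws.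

\subsection{Limits of Bernoulli sums}

Let $\mathcal{B}$ be the set of laws of finite sums of independent Bernoulli variables, and let $\mathcal{C}$ be the set of laws in Theorem~\ref{thm:law}. For probability laws on $\{0,1,2,\dots\}$, pointwise convergence of the masses to a probability law is the same as convergence in total variation (Scheff\'e's lemma); closures refer to this metric.

\begin{lemma}\label{lem:closure}
$\mathcal{C}$ is the closure of $\mathcal{B}$. Every $\pi\in\mathcal{C}$ satisfies $\pi_k^2\ge\pi_{k-1}\pi_{k+1}$ for all $k\ge1$, and its support is an interval of integers.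
\end{lemma}

\begin{proof}
The law with parameters $\gamma,(p_i)$ is the limit of the laws of $\mathrm{Binomial}(n,\gamma/n)+\sum_{i\le n}\mathrm{Bernoulli}(p_i)$, because the binomial laws converge to $\mathrm{Poisson}(\gamma)$ and the omitted terms all vanish with probability at least $1-\sum_{i>n}p_i$. So $\mathcal{C}\subset\overline{\mathcal{B}}$.

Conversely let $L_n\in\mathcal{B}$ converge to a probability law $L$. Let $p^{(n)}_1\ge p^{(n)}_2\ge\cdots$ be the parameters of $L_n$, completed by zeros, and $m_n=\sum_ip_i^{(n)}$. The generating functions $G_n(1-u)=\prod_i(1-p_i^{(n)}u)$ converge for $u\in[0,1]$ to the generating function $G(1-u)$ of $L$. From $G_n(\frac12)\le e^{-m_n/2}$ and $G(\frac12)>0$ we get $m_n\le M<\infty$, hence $p_i^{(n)}\le M/i$. Along a subsequence $p_i^{(n)}\to p_i$ for all $i$ and $m_n\to m$, and $\gamma=m-\sum_ip_i\ge0$ by Fatou's lemma. For $0\le x\le\frac12$ we have $|\log(1-x)+x|=\sum_{k\ge2}x^k/k\le x^2$. So for $u\in[0,\frac12]$, dominated convergence with the bound $M^2/i^2$ gives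
\[
\log G_n(1-u)=-m_nu+\sum_i\big[\log(1-p_i^{(n)}u)+p_i^{(n)}u\big]\ \longrightarrow\ -\gamma u+\sum_i\log(1-p_iu).
\]
Thus $G$ agrees on $[\frac12,1]$ with the generating function of the element of $\mathcal{C}$ with parameters $\gamma,(p_i)$. Two power series that converge in the unit disc and agree on an interval are equal, so $L\in\mathcal{C}$.

For the second claim, set $\pi_k=0$ for $k<0$ and consider the property
\begin{equation}\label{eq:lc}
\pi_{i-1}\pi_{j+1}\le\pi_i\pi_j\qquad\text{for all integers }i\le j .
\end{equation}
For $i=j$ it is log-concavity. If $\pi_k,\pi_l>0$ with $l\ge k+2$, it gives $\pi_{k+1}>0$ (take $i=k+1$, $j=l-1$), so the support is an interval. Unlike the absence of gaps alone, \eqref{eq:lc} passes to limits, so it suffices to prove it on $\mathcal{B}$. It holds for $\delta_0$. If $\pi$ satisfies it and $\pi'_k=q\pi_k+p\pi_{k-1}$ with $q=1-p$, then for $i\le j$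
\[
\pi'_i\pi'_j-\pi'_{i-1}\pi'_{j+1}=q^2(\pi_i\pi_j-\pi_{i-1}\pi_{j+1})+p^2(\pi_{i-1}\pi_{j-1}-\pi_{i-2}\pi_j)+pq(\pi_i\pi_{j-1}-\pi_{i-2}\pi_{j+1}).
\]
The first two brackets are nonnegative by \eqref{eq:lc}. For the third, $\pi_{i-2}\pi_{j+1}\le\pi_{i-1}\pi_j$, and $\pi_{i-1}\pi_j\le\pi_i\pi_{j-1}$ holds by \eqref{eq:lc} if $i\le j-1$ and with equality if $i=j$.
\end{proof}

\subsection{Polynomials without zeros in the upper half-plane}

Let $\mathbb{H}$ be the open upper half-plane. A complex polynomial in $j\ge1$ variables is \emph{stable} if it has no zero in $\mathbb{H}^j$. We use two classical theorems. Hurwitz's theorem: a locally uniform limit of zero-free holomorphic functions on a connected open subset of $\mathbb{C}$ is zero-free or identically zero. It extends to $\mathbb{H}^j$: if the limit vanished at $a$ but not at $b$, restrict to the convex open set of $s\in\mathbb{C}$ with $a+s(b-a)\in\mathbb{H}^j$, which contains $0$ and $1$. The Gauss--Lucas theorem: the zeros of the derivative of a nonconstant polynomial in one variable lie in the convex hull of its zeros.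

\begin{lemma}\label{lem:stable}
Let $\Psi(u,w)$, with $u\in\mathbb{C}^j$, $j\ge1$, and $w\in\mathbb{C}$, be stable or identically zero. Then so are $\Psi(u,0)$ and $\partial_w\Psi(u,w)$.
\end{lemma}

\begin{proof}
(See also \cite[Lemma~2.4]{W}.) Let $\Psi$ be stable. The polynomials $\Psi(u,\mathrm{i}/n)$ are stable and converge locally uniformly to $\Psi(u,0)$; apply Hurwitz's theorem. Write $\Psi=\sum_{k\le D}c_k(u)w^k$ with $c_D\not\equiv0$. If $D=0$, the derivative is zero. Let $D\ge1$. The stable polynomials $(\mathrm{i}n)^{-D}\Psi(u,\mathrm{i}n)$ converge locally uniformly to $c_D(u)$, so $c_D$ has no zero in $\mathbb{H}^j$. Hence for each $u\in\mathbb{H}^j$ the polynomial $w\mapsto\Psi(u,w)$ is nonconstant with all zeros in the closed lower half-plane, a convex set, and by Gauss--Lucas its derivative has no zero in $\mathbb{H}$.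
\end{proof}

\begin{lemma}\label{lem:roots}
Let $V'$ be finite, and let $a_{iv},r_v,s_v\ge0$ for $i\in[m]$, $v\in V'$. Let
\[
H(z)=\sum_\varphi\prod_{i=1}^ma_{i\varphi(i)}\prod_{v\in V'\setminus\varphi[m]}(s_v+r_vz),
\]
the sum running over injections $\varphi:[m]\to V'$. If $H(1)>0$, then $H/H(1)$ is the generating function of a law in $\mathcal{B}$.
\end{lemma}

\begin{proof}
A sum of real-rooted polynomials need not be real-rooted, so we write $H$ as the image of a single product under operations that preserve stability. Let
\[
\Phi(z,w_1,\dots,w_m)=\prod_{v\in V'}\Big(s_v+r_vz+\sum_ia_{iv}w_i\Big).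
\]
To form the monomial $w_1\cdots w_m$, each $w_i$ is taken from its own factor $\varphi(i)$ and the remaining factors contribute $s_v+r_vz$. So $H$ is the coefficient of $w_1\cdots w_m$, that is, $H=\partial_{w_1}\cdots\partial_{w_m}\Phi|_{w=0}$. Each factor of $\Phi$ is a nonnegative constant or has positive imaginary part on $\mathbb{H}^{m+1}$, so $\Phi$ is stable or zero. Applying Lemma~\ref{lem:stable} twice for each of $w_m,\dots,w_1$ shows that $H$ is stable, as $H(1)>0$. Its coefficients are real, so nonreal zeros would come in conjugate pairs, and nonnegative, so there are no positive zeros. Hence $H/H(1)$ is a finite product of factors $(z+b)/(1+b)$ with $b\ge0$, each the generating function of $\mathrm{Bernoulli}(1/(1+b))$.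
\end{proof}

\subsection{Proof of Theorem~\ref{thm:law}}

\begin{proof}
\emph{Conditioning on a bounded window.} Let $W\supset B$ be bounded Borel and $D=W\setminus B$. Take $\lambda$, $p_v$, $\Lambda$ as in Section~\ref{sec:window} for the window $D$, and put $r_v=\mu_v(B)$, $s_v=\mu_v(W^c)$. For finite $a\subset V'\subset V$ let $c_k(a,V')$ be the probability that no $v\in V'\setminus a$ has $X_v\in D$ and exactly $k$ of them have $X_v\in B$. With $A=\{v:X_v\in D\}$, independence gives
\[
\mathbb{P}\big(A=a,\ \Pi(B)=k,\ (X_v)_{v\in a}\in\cdot\,\big)=c_k(a,V)\bigotimes_{v\in a}\mu_v|_D .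
\]
Averaging over enumerations of $a$ as in the proof of Lemma~\ref{lem:density}, the measure $\mathbb{P}(\Pi(B)=k,\ \Pi|_D\in\cdot\,)$ has $\Lambda$-density $h_k(V)$ at $\eta=\sum_{i\le m}\delta_{y_i}$, where
\[
h_k(V')=\sum_{\varphi:[m]\to V'\ \mathrm{injective}}\ \prod_ip_{\varphi(i)}(y_i)\ c_k(\varphi[m],V').
\]
Let $c(a,V')=\sum_kc_k(a,V')\le1$ and $h(V')=\sum_kh_k(V')$. Then $h(V)$ is the density of the law of $\Pi|_D$, so it is positive at $\eta=\Pi|_D$ a.s., and the conditional law of $\Pi(B)$ given $\Pi|_D$ is $(h_k(V)/h(V))_{k\ge0}$.

\emph{Finitely many labels.} Fix $\eta$ with $h(V)>0$ and let $V_N\uparrow V$ be finite. For $a\subset V_N$, independence gives $\sum_kc_k(a,V_N)z^k=\prod_{v\in V_N\setminus a}(s_v+r_vz)$, so $\sum_kh_k(V_N)z^k$ is the polynomial of Lemma~\ref{lem:roots} with $a_{iv}=p_v(y_i)$. A.s.\ only finitely many $X_v$ lie in $W$, and once $V_N$ contains their labels the events defining $c_k(a,V_N)$ and $c_k(a,V)$ coincide. Hence $c_k(a,V_N)\to c_k(a,V)$, and $c(a,V_N)\to c(a,V)$ for the same reason (by (S), $c(a,V')$ is the probability that no $v\in V'\setminus a$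 has $X_v\in D$). Since these numbers are at most $1$ and $\sum_\varphi\prod_ip_{\varphi(i)}(y_i)\le\prod_i\sum_vp_v(y_i)\le1$, dominated convergence gives $h_k(V_N)\to h_k(V)$ and $h(V_N)\to h(V)>0$. By Lemma~\ref{lem:roots} the laws $(h_k(V_N)/h(V_N))_k$ lie in $\mathcal{B}$ for large $N$, so their limit $(h_k(V)/h(V))_k$ lies in $\mathcal{C}$ by Lemma~\ref{lem:closure}.

\emph{Infinite volume.} Let $W_n\supset B$ be balls increasing to $\mathbb{R}^d$. The $\sigma$-fields generated by $\Pi|_{W_n\setminus B}$ increase to the one generated by $\Pi|_{B^c}$, so by (F5), a.s.\ for all $k$,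
\[
\mathbb{P}\big(\Pi(B)=k\,\big|\,\Pi|_{W_n\setminus B}\big)\longrightarrow\mathbb{P}\big(\Pi(B)=k\,\big|\,\Pi|_{B^c}\big).
\]
The limits sum to $1$ a.s.\ because $\Pi(B)<\infty$ a.s. So the conditional law is a.s.\ a limit of elements of the closed set $\mathcal{C}$, and Lemma~\ref{lem:closure} completes the proof.
\end{proof}

\section{Perturbed lattices as sets}\label{sec:sets}

One may also read the perturbed lattice as the set $\Pi^*=\{x+Y_x:x\in\mathbb{Z}^d\}$, count distinct points, and let deletion remove a location. Identifying a locally finite set with the sum of unit masses at its elements, $\Pi^*$ is a point process and $\Pi^*\setminus\{Z\}=\Pi^*-\delta_Z$, so the definitions of Section~\ref{sec:intro} apply to $\Pi^*$ as they stand. A \emph{collision} is an event $x+Y_x=x'+Y_{x'}$ with $x\ne x'$. If collisions a.s.\ do not occur, then $\Pi^*=\Pi$ a.s.\ and Corollary~\ref{cor:conj} applies. The remaining case is the following.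

\begin{proposition}\label{prop:sets}
If some collision has positive probability, then $\Pi^*$ is neither deletion singular nor rigid. Consequently, for every i.i.d.\ perturbed lattice, $\Pi^*$ is rigid if and only if it is deletion singular.
\end{proposition}

\begin{proof}
A collision hides a point, so the observer of the set cannot tell a hidden point from a deleted one. Let $\mu$ be the law of $Y_0$. By assumption $\int\mu(\{y+v\})\,\mu(dy)>0$ for some $v\in\mathbb{Z}^d\setminus\{0\}$. The integrand vanishes outside a countable set, so there are atoms $a$ and $b=a+v$ of $\mu$. Let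
\[
E=\{Y_v=a\}\cap\{x+Y_x\ne a\ \text{for all }x\ne0\}.
\]
On $\{Y_v=a\}$ the condition for $x=v$ holds because $v+a\ne a$, so $\mathbb{P}(E)=\mu(\{a\})\prod_{x\ne0,v}\big(1-\mu(\{a-x\})\big)$. Each factor is positive, because $a\ne a-x$ is an atom, and $\sum_x\mu(\{a-x\})\le1$; hence $\mathbb{P}(E)>0$. Let $\Pi_0^*=\{x+Y_x:x\ne0\}$ and $\nu=\mathbb{P}(E,\ \Pi_0^*\in\cdot\,)\ne0$; both $E$ and $\Pi_0^*$ are determined by $(Y_x)_{x\ne0}$, which is independent of $Y_0$. Take the $\Pi^*$-point $Z=Y_0$. On $E\cap\{Y_0=a\}$ we have $a\notin\Pi_0^*$, so $\Pi^*\setminus\{Z\}=\Pi_0^*$. On $E\cap\{Y_0=b\}$ we have $b=v+Y_v\in\Pi_0^*$, so $\Pi^*=\Pi_0^*$. Thus the laws of $\Pi^*\setminus\{Z\}$ and $\Pi^*$ dominate $\mu(\{a\})\nu$ and $\mu(\{b\})\nu$, and they are not mutually singular by (F1). By Lemma~\ref{lem:easy}, $\Pi^*$ is not rigid either.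
\end{proof}

The convention can change whether the two properties hold, though not their equivalence: in Example~\ref{ex:rigid} the collision $0+1=1+0$ has positive probability, so $\Pi$ has both properties and $\Pi^*$ has neither.

\begin{thebibliography}{9}

\bibitem{PS}
Yuval Peres and Allan Sly, \emph{Rigidity and tolerance for perturbed lattices}, arXiv:1409.4490 (2014).

\bibitem{W}
Wagner, Bull.\ Amer.\ Math.\ Soc.\ \textbf{48} (2011).

\end{thebibliography}
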